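# Decomposing graphs of minimum degree $n/2$ into six-cycles

## 1. Fourteen edges that move a four-cycle

Take three vertices $p,v,v'$ and a 4-cycle $B=(p\,y\,v\,y')$ through $p$ and $v$. Add two new vertices $c,c'$, each joined to both $v$ and $v'$. Add a path $S_c$ with three edges from $c$ to $p$, a path $S_{c'}$ with three edges from $c'$ to $p$, and a path $F$ with four edges from $c$ to $c'$, where all interiors consist of new vertices and are disjoint. Put
$$T=S_c\cup S_{c'}\cup F\cup\{cv,\,c'v,\,cv',\,c'v'\}.$$
This graph has $3+3+4+4=14$ edges, and $T\cup B$ has $18$. Those $18$ edges form three 6-cycles: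
$$p\,y\,v\,c\cup S_c,\qquad p\,y'\,v\,c'\cup S_{c'},\qquad c\,v'\,c'\cup F. \tag{1}$$
Now remove $B$, and let $B'=(p\,x\,v'\,x')$ be a 4-cycle through $p$ and $v'$, with $x,x'$ not on $T$. Then $T\cup B'$ also splits into three 6-cycles:
$$p\,x\,v'\,c\cup S_c,\qquad p\,x'\,v'\,c'\cup S_{c'},\qquad c\,v\,c'\cup F. \tag{2}$$
So $T$ can be completed by $B$ or by $B'$, whichever is present. In effect the 4-cycle moves from $(p,v)$ to $(p,v')$. We call this a *step with pivot $p$, $v\to v'$*. Everything fits inside a bipartite graph with $p,v,v'$ in one class and $y,y',x,x',c,c'$ in the other: $S_c$ and $S_{c'}$ join opposite classes and have odd length, and $F$ joins two vertices of one class and has even length.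

**Definition.** A graph is *null* if it is edgeless or its edge set can be partitioned into 6-cycles. Unions of graphs in decompositions are always edge-disjoint. A graph $T$, edge-disjoint from $B$ and from $B'$, is a *transformer* between $B$ and $B'$ if $T\cup B$ and $T\cup B'$ are both null.

Transformers compose. Let $B^0,\dots,B^k$ with $k\ge1$ be consecutively linked by transformers $T_1,\dots,T_k$ (with $T_j$ between $B^{j-1}$ and $B^j$, and all these graphs edge-disjoint). Then the *chain* $D=T_1\cup B^1\cup T_2\cup\dots\cup B^{k-1}\cup T_k$ is a transformer between $B^0$ and $B^k$, because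
$$D\cup B^0=\bigcup_{j}(B^{j-1}\cup T_j),\qquad D\cup B^k=\bigcup_j(T_j\cup B^j).$$

What is this for? Suppose almost all of a bipartite graph has been cut into 6-cycles, and what is left is a cycle $C^*$ whose length is divisible by $6$ and whose position we did not control. We would like to have set aside an *absorber* for $C^*$: a graph $A$ such that $A$ and $A\cup C^*$ are both null. Then $A$ is useful whether $C^*$ is left over or not.

Write $C^*=v_0c_0v_1c_1\dots v_{q-1}c_{q-1}$ with the $v_i$ in one class, and let $u$ be a further vertex of that class (a *hub*). For each $i$ take a 4-cycle $B_i^0=(u\,y_i\,v_i\,y_i')$ with new $y_i,y_i'$. With indices mod $q$,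
$$C^*\cup\bigcup_iB_i^0\ \text{ is the union of the 6-cycles }\ u\,y_i'\,v_i\,c_i\,v_{i+1}\,y_{i+1}\qquad(0\le i<q). \tag{3}$$
So $C^*$ together with the $B_i^0$ is null. If the $B_i^0$ can be moved, by chains, to 4-cycles whose union is null by itself, an absorber results. The first thing to try is to move all of them to one pair, that is, to 4-cycles $(u\,a\,v^*a')$ with a fixed $v^*$. This fails: their union is $K_{2,2q}$, and a 6-cycle in a bipartite graph needs three vertices in each class. A third vertex $w$ repairs it. Three 4-cycles on the three pairs of $\{u,v^*,w\}$ do close up: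
$$(u\,a\,v^*a')\cup(v^*b\,w\,b')\cup(w\,c\,u\,c')=\ u\,a\,v^*\,b\,w\,c\ \cup\ u\,a'\,v^*\,b'\,w\,c'. \tag{4}$$
Since $6$ divides $|C^*|=2q$, we have $3\mid q$, so the $q$ four-cycles can be grouped in threes. This absorber is the center of the proof below. The rest of the proof finds, in a graph of minimum degree $n/2$, a place where it can be built.

## 2. Six-divisible graphs, and what happens just below $n/2$

A graph $G$ has a *$C_k$-decomposition* if $E(G)$ can be partitioned into cycles of length $k$. Every cycle has even degrees, so a graph with a $C_6$-decomposition has all degrees even and $6\mid e(G)$. A graph with these two properties is called *$C_6$-divisible*. Write $|G|$ for the number of vertices and $\delta(G)$ for the minimum degree. How large must $\delta(G)$ be for the divisibility conditions to be sufficient?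

The problem comes from Amelia Taylor, "On the exact decomposition threshold for even cycles", arXiv:1607.06315 (2016), with two known results. (i) For every $k\ge4$, every sufficiently large $C_{2k}$-divisible graph $G$ (all degrees even, $2k\mid e(G)$) with $\delta(G)\ge|G|/2$ has a $C_{2k}$-decomposition, and this minimum degree bound is best possible. (ii) For every $\varepsilon>0$, every sufficiently large $C_6$-divisible graph $G$ with $\delta(G)\ge(1/2+\varepsilon)|G|$ has a $C_6$-decomposition, and this is asymptotically best possible. The author conjectures that $|G|/2$ is also the right bound for $C_6$. This is true.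

**Theorem 1.** There is $n_0$ such that every $C_6$-divisible graph $G$ with $n=|G|\ge n_0$ and $\delta(G)\ge n/2$ has a $C_6$-decomposition.

**Definition.** A graph $G$ is *obstructed* if $V(G)=X_1\cup X_2\cup Y_1\cup Y_2$ (disjoint, parts may be empty), every edge of $G$ lies inside $X_1$, inside $Y_2$, or between $X_1,X_2$, or $X_2,Y_1$, or $Y_1,Y_2$, and $e(G[X_1])$ is odd.

**Theorem 2.** For every $\gamma>0$ there are $\varepsilon>0$ and $n_0$ such that the following holds. Let $G$ be $C_6$-divisible, $n=|G|\ge n_0$, $\delta(G)\ge(1/2-\varepsilon)n$, and suppose there is no partition $V(G)=A\cup B$ with $|A|,|B|\ge(1/2-\gamma)n$ and at most $\gamma n^2$ edges between $A$ and $B$. Then $G$ has a $C_6$-decomposition if and only if $G$ is not obstructed.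

**Proposition 3.** For infinitely many even $n$ there is a $C_6$-divisible graph with $\delta=n/2-1$, and for infinitely many odd $n$ one with $\delta=(n-1)/2$, without a $C_6$-decomposition.

**The cases $n\le7$ by hand.** Let $G$ be $C_6$-divisible with $\delta(G)\ge n/2$. All degrees are even and at least $2$, so $n\ge3$. For $n=3$ we get the triangle ($3$ edges), for $n=4$ a 2-regular graph ($4$ edges), for $n=5$ the graph $K_5$ ($10$ edges); none has $6\mid e(G)$. For $n=6$ all degrees are $4$, so $G$ is $K_6$ minus a perfect matching $\{11',22',33'\}$, with $12$ edges, and it is the union of the 6-cycles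
$$1\,2\,1'\,3\,2'\,3'\qquad\text{and}\qquad 1\,2'\,1'\,3'\,2\,3 .$$
For $n=7$ the degrees are $4$ or $6$, so $14\le e(G)\le21$ and $e(G)=18$. The complement has three edges and all degrees $0$ or $2$, so it is a triangle $t_1t_2t_3$. With $d_1,\dots,d_4$ the other vertices,
$$t_1d_1t_2d_2d_3d_4,\qquad t_1d_2d_4t_3d_1d_3,\qquad t_2d_3t_3d_2d_1d_4$$
are three 6-cycles using all $12$ edges $t_id_j$ and all six edges $d_id_j$. So nothing goes wrong for $n\le 7$.

**Lemma 4.** An obstructed graph has no $C_6$-decomposition.

*Proof.* Let $C$ be a 6-cycle in a graph with a partition as in the definition. The edges between $X_1,X_2$ are the full edge cut of $X_1$; those between $X_2,Y_1$ are the full cut of $X_1\cup X_2$; those between $Y_1,Y_2$ are the full cut of $Y_2$. A cycle meets every edge cut in an even number of edges. If $C$ had edges inside both $X_1$ and $Y_2$, it would cross all three cuts, each at least twice, and so have at least $6+2=8$ edges. Hence $C$ has edges inside at most one of $X_1,Y_2$, and the number of these is $6$ minus an even number. So every 6-cycle has an even number of edges inside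 $X_1$, and a decomposition would make $e(G[X_1])$ even. $\square$

*Proof of Proposition 3.* *Even $n$.* Let $s\equiv1$ or $3$ mod $6$, $x\equiv2$ or $3$ mod $4$ with $2\le x\le s-2$, and $y=s-x$. Let $|X_1|=|Y_2|=x$ and $|X_2|=|Y_1|=y$. Let $X_1,Y_2$ be cliques and $X_2,Y_1$ independent, let $X_1X_2$ and $Y_1Y_2$ be complete bipartite, and $X_2Y_1$ complete bipartite minus a perfect matching; there are no other edges. Then $n=2s$. A vertex of $X_1$ has degree $(x-1)+y=s-1$, a vertex of $X_2$ has degree $x+(y-1)=s-1$, and the other two parts are symmetric. The degree $s-1=n/2-1$ is even, $e(G)=s(s-1)\equiv0$ mod $6$, and $e(G[X_1])=\binom x2$ is odd. So $G$ is obstructed; apply Lemma 4. (Smallest instance: $s=7$, $x=2$, a 6-regular graph on $14$ vertices with $42$ edges and $e(G[X_1])=1$.)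

*Odd $n$.* Let $m\equiv6$ mod $12$ and let $G$ be two copies of $K_{m+1}$ sharing one vertex. Then $n=2m+1$, $\delta=m=(n-1)/2$, the degrees $m$ and $2m$ are even, and $e(G)=m(m+1)\equiv0$ mod $6$. Every 6-cycle lies in one copy, since the shared vertex is a cut vertex. One copy has $\frac m2(m+1)$ edges, a product of two odd numbers, so it has no $C_6$-decomposition. (For $m=6$: two copies of $K_7$, with $21$ edges each.) $\square$

**Conventions.** $e(X,Y)=|\{(x,y)\in X\times Y:xy\in E\}|$, where $X,Y$ may overlap; $N^c(v)=V\setminus N(v)$; $\mathrm{codeg}(v,w)$ is the number of common neighbors. An *$\ell$-path* is a path with $\ell$ edges, and paths between two fixed vertices are counted as ordered tuples of interior vertices. In a bipartite graph two vertices are *same-side* or *opposite*. "Whp" means with probability tending to $1$ as the relevant size tends to infinity. Inequalities are claimed for $n$ large.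

**Facts used.** Bondy–Simonovits: a $C_6$-free graph on $n$ vertices has at most $C_0n^{4/3}$ edges, $C_0$ absolute. Chernoff: if $X$ is a sum of independent 0/1 variables with mean $\nu$, then $P(|X-\nu|\ge\tau\nu)\le2e^{-\tau^2\nu/3}$ for $0<\tau\le1$, and $P(X\ge2M)\le e^{-M/3}$ whenever $\nu\le M$. McDiarmid: if $f$ depends on independent variables and changing the $i$-th changes $f$ by at most $c_i$, then $P(f\le\mathbb Ef-s)\le\exp(-2s^2/\sum c_i^2)$. Azuma–Hoeffding: a martingale with $N$ steps and differences at most $c$, ending in $f$, satisfies $P(f\le\mathbb Ef-s)\le\exp(-s^2/(2Nc^2))$. Finally (ii), only with $\varepsilon=0.2$, that is, for minimum degree at least $0.7|G|$.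

## 3. Losing common neighbors, and one parity

If $\delta(G)\ge(1/2+\varepsilon)n$, any two vertices have at least $2\delta(G)-n\ge2\varepsilon n$ common neighbors. So there are of order $n^3$ 4-paths between any two vertices, and any 2-path $ysy'$ can be closed to a 6-cycle in many ways. The first idea is to run everything on this: reduce the graph by 6-cycles, and repair each leftover 2-path with a 4-path. At $\delta(G)=n/2$ the bound on common neighbors is $2\delta(G)-n=0$, and the idea stops there. In $K_{n/2,n/2}$ opposite vertices have no common neighbor and no 4-path between them. Near two disjoint cliques, vertices in different cliques are joined only through few edges.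

So we only ask for paths where they can exist. Split $V(G)=P\cup M$ and let $H=G[P,M]$ be the bipartite graph between the classes. First cover all edges inside $P$ and inside $M$ by 6-cycles, repairing 2-paths inside $P$ with 4-paths of $H$ between same-side vertices; then decompose what remains of $H$. This strategy meets one parity. A 2-path has two edges, so we want $e(G[P])$ to be even. If it is odd, some 6-cycle must have an odd number of edges inside $P$; a 6-cycle has an even number of edges of $H$, so it then also has an odd number inside $M$. The natural such cycle is $a'\,a\,b\,b'\cdots$ with $aa'$ inside $P$, $ab\in H$, $bb'$ inside $M$. The next lemma says exactly when this is unavailable, and shows where the value $n/2$ enters.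

**Lemma 5.** Let all degrees of $G$ and the number $e(G)$ be even, $n=|G|$, $V(G)=P\cup M$ a partition, $H=G[P,M]$. Then $e(H)$ and $e(G[P])+e(G[M])$ are even. If moreover $e(G[P])$ is odd and no edge of $H$ joins a non-isolated vertex of $G[P]$ to a non-isolated vertex of $G[M]$, then $G$ is obstructed, and there are vertices $a,b$ with $d(a)+d(b)\le n-2$.

*Proof.* $\sum_{v\in P}d(v)=2e(G[P])+e(H)$ is even, so $e(H)$ is even; as $e(G)$ is even, so is $e(G[P])+e(G[M])$. In the second part $e(G[P])$ and $e(G[M])$ are both odd, so the sets $X,Y$ of non-isolated vertices of $G[P]$ and $G[M]$ are non-empty. Put $X_1=X$, $Y_1=P\setminus X$, $Y_2=Y$, $X_2=M\setminus Y$. Edges inside $P$ lie in $X_1$, edges inside $M$ lie in $Y_2$, there is no $X_1$–$Y_2$ edge, and all other edges run between $X_1,X_2$, or $X_2,Y_1$, or $Y_1,Y_2$. Since $e(G[X_1])=e(G[P])$ is odd, $G$ is obstructed. Take $a\in X$, $b\in Y$. Then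
$$N(a)\subseteq(M\setminus Y)\cup(X\setminus\{a\}),\qquad N(b)\subseteq(P\setminus X)\cup(Y\setminus\{b\}).$$
These two sets are disjoint and neither contains $a$ or $b$, so $d(a)+d(b)\le n-2$. $\square$

If $\delta(G)\ge n/2$, the last inequality is impossible. What remains is: which bipartite graphs can be decomposed (Sections 4–7), how to clear the classes (Section 8), how to find $P\cup M$ (Section 9), and the graphs close to two cliques, where this strategy is replaced by another (Section 10).

## 4. Bipartite graphs with a hub

Let $H$ be bipartite with classes $P,M$ and $n=|P|+|M|\ge2$. For distinct $v,w\in P$ write $v\approx w$ if $\mathrm{codeg}_H(v,w)\ge\alpha n$.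

**Definition.** $H$ is *$\alpha$-good* if

* (H1) for all $x\in P$, $y\in M$ there are at least $\alpha n^2$ 3-paths from $x$ to $y$;
* (H2) there is $u\in P$ (the hub) with $u\approx v$ for all $v\in P\setminus\{u\}$;
* (H3) for distinct $v,w\in P\setminus\{u\}$: $v\approx w$, or there is $h\in P\setminus\{u,v,w\}$ with $v\approx h\approx w$.

Both classes are then non-empty: $u\in P$, and if $M=\emptyset$ then $|P|\ge2$ and (H2) fails.

These are the relations the absorber of Section 1 needs: 4-cycles at $u$ exist by (H2), and they can be moved along $\approx$ by (H3). An example in which $\approx$ does not hold for all pairs: let $P=\{u\}\cup P_1\cup P_2\cup P_3$ and $M=M_1\cup M_2$ with $|P_i|=|M_j|=r$, $n=5r+1$. Join $P_1$ completely to $M_1$, $P_2$ to $M_2$, and $P_3$ and $u$ to all of $M$. Vertices of $P_1$ and $P_2$ have no common neighbor, but every $h\in P_3$ links them; all other pairs in $P$ have codegree at least $r\ge n/6$. For (H1): from $x\in P_1$ to $y\in M_2$ use $c\in M_1$, $a\in P_3$ ($r^2$ paths $x\,c\,a\,y$); from $x\in P_1$ to $y\in M_1$ use $c\in M_1\setminus\{y\}$, $a\in P_3$;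 from $x\in P_3\cup\{u\}$ to $y\in M_j$ use $c\in M_j\setminus\{y\}$, $a\in P_j$; $x\in P_2$ is symmetric. There are always at least $r(r-1)\ge n^2/30$ of them for large $r$, so the graph is $\frac1{30}$-good.

**Theorem 6.** For every $\alpha>0$ there is $n_0$ such that every $\alpha$-good $C_6$-divisible bipartite graph $H$ on $n\ge n_0$ vertices has a $C_6$-decomposition.

The proof occupies Sections 5–7. Two preparations come first.

**Lemma 7.** Let $H$ be $\alpha$-good and $H'\subseteq H$ spanning with $\Delta(H-H')\le\zeta n$ and $6\zeta\le\alpha$. Then $H'$ is $\alpha/2$-good.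

*Proof.* A 3-path between two given vertices is lost if one of its three edges is deleted. For each of the three positions there are at most $\zeta n\cdot n$ such paths, so at most $3\zeta n^2\le\frac\alpha2n^2$ are lost. Each codegree drops by at most $2\zeta n\le\alpha n/3$. So (H1)–(H3) hold with $\alpha/2$ and the same $u$ and $h$. $\square$

**Lemma 8.** Let $H$ be $\alpha$-good, $\beta=\alpha^3/2$ and $n$ large. All degrees are at least $\alpha n$, so $|P|,|M|\ge\alpha n$. Distinct same-side vertices have at least $\beta n^3$ 4-paths between them; opposite vertices have at least $\beta n^2$ 3-paths and at least $\beta n^4$ 5-paths.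

*Proof.* If $x\in P$ and $y\in M$, a 3-path $x\,c\,a\,y$ is given by $c\in N(x)$ and one of at most $n$ vertices $a$, so $d(x)n\ge\alpha n^2$; likewise for $d(y)$. For same-side $x,x'$: choose a neighbor $c$ of $x$, then a 3-path from $c$ to $x'$ avoiding $x$. At most $n$ of the 3-paths meet $x$, so there are at least $\alpha n(\alpha n^2-n)\ge\beta n^3$ choices. For opposite $x,y$: the 3-paths are (H1). For 5-paths choose $c_1\in N(x)\setminus\{y\}$, $a_1\in N(c_1)\setminus\{x\}$, then a 3-path from $a_1$ to $y$ avoiding $x$ and $c_1$; this gives at least $(\alpha n-1)^2(\alpha n^2-2n)\ge\beta n^4$. $\square$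

## 5. A random nested sequence of vertex sets

From now until the end of Section 7, $H$ is an $\alpha$-good $C_6$-divisible graph on $n$ vertices, $n$ large. We shrink the problem in stages: all edges not inside a set $U_1$ of half the size are covered, then those not inside $U_2\subseteq U_1$, and so on, until the leftover sits on a very small set, where absorbers have been prepared. This section provides sets $U_i$ which all see many paths.

Let $m_0=n$, $m_{i+1}=\lfloor m_i/2\rfloor$, and let $t$ be the first index with $m_t\le n^{1/100}$. Then $m_i>n^{1/100}$ for $i<t$ and $m_t\ge n^{1/100}/3$. Take a uniformly random ordering of $V\setminus\{u\}$. Let $U_0=V$, let $U_i$ be the set of the first $m_i$ vertices for $1\le i\le t$, let $U_{t+1}=\emptyset$, and $O=V\setminus(U_1\cup\{u\})$. So $u\notin U_1$. Put $\beta'=\beta/6^6$.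

**Lemma 9.** Whp, for all distinct $x,y\in V$ and all $0\le i<t$:

* (V0) with interior in $O$, there are at least $\beta'n^3$ 4-paths from $x$ to $y$ if they are same-side, and at least $\beta'n^2$ 3-paths and $\beta'n^4$ 5-paths if they are opposite; if $x,y\in P$ and $x\approx y$, they have at least $\beta'n$ common neighbors in $O$;
* (V1) if $x,y$ are same-side, there are at least $\beta'm_i^3$ 4-paths between them with interior in $U_{i+1}\setminus U_{i+2}$;
* (V2) if $x,y$ are same-side, there are at least $\beta'm_i^3$ 4-paths $x\,z_1z_2z_3\,y$ with $z_1,z_3\in U_{i+1}$ and $z_2\in U_i\setminus U_{i+1}$;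
* (V3) if $x,y$ are opposite, there are at least $\beta'm_i^4$ 5-paths between them with interior in $U_{i+1}\setminus U_{i+2}$.

*Proof.* Each statement concerns a family of at least $\beta n^k$ ordered $k$-tuples of distinct vertices, $1\le k\le4$ (Lemma 8, and $\alpha n\ge\beta n$ for common neighbors), and prescribes for each coordinate a block of positions inside the first $m_i$ positions of the ordering. Here $i=0$ for (V0). For $i=0$, "first $m_0$ positions" means all $n-1$ positions, and the block of $z_2$ in (V2) is that of $O$. The blocks of one statement are intervals, pairwise equal, disjoint or nested. Their lengths are at least $m_i/5$: for instance $|U_{i+1}\setminus U_{i+2}|\ge m_{i+1}/2\ge(m_i-1)/4$, and $|O|=n-1-m_1\ge n/2-1$.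

Let $f$ be the number of tuples of the family not containing $u$ with each coordinate in its block. Placing the coordinates one after another, each has at least $m_i/5-k$ free positions in its block out of at most $n$, so a given tuple lies in its blocks with probability at least $\left(\frac{m_i/5-k}n\right)^k\ge\left(\frac{m_i}{6n}\right)^k$. At most $kn^{k-1}$ tuples contain $u$. Hence
$$\mathbb Ef\ge(\beta n^k-kn^{k-1})\left(\frac{m_i}{6n}\right)^k\ge\frac\beta2\left(\frac{m_i}6\right)^k .$$
Exchanging two vertices of the ordering affects only tuples containing one of them, and counted tuples lie inside the first $m_i$ positions, so $f$ changes by at most $2km_i^{k-1}$. Reveal the ordering position by position. Given the first $j-1$ positions, exchanging $v$ and $v'$ is a bijection between the orderings with $v$ at position $j$ and those with $v'$ there. So the conditional expectations for different choices at position $j$ differ by at most $2km_i^{k-1}$, and this bounds the differences of the martingale of conditional expectations of $f$. It has at most $m_i$ steps, since $f$ depends only on the first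 $m_i$ positions. Azuma–Hoeffding gives
$$P(f<\mathbb Ef/2)\le\exp\left(-\frac{(\mathbb Ef/2)^2}{2m_i(2km_i^{k-1})^2}\right)\le e^{-cm_i},\qquad c=c(\beta)>0 .$$
There are $O(n^2\log n)$ events and $m_i\ge n^{1/100}/3$, so whp none fails. Finally $\frac\beta4(m_i/6)^k\ge\beta'm_i^k$ since $4\cdot6^4\le6^6$. $\square$

Fix such sets $U_i$. Also fix distinct $v^*,w\in P\setminus\{u\}$ with $v^*\approx w$. They exist: as $|P|\ge\alpha n$ we may apply (H3) to two vertices of $P\setminus\{u\}$, which yields a $\approx$-pair avoiding $u$.

## 6. Absorbing one cycle, then every leftover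

**Lemma 10.** Let $C^*$ be a cycle in $H$ with length divisible by $6$ and at most $42$, $u\notin V(C^*)$. Let $\mathcal T\supseteq V(C^*)\cup\{u,v^*,w\}$ with $|\mathcal T|\le n^{1/2}$. There is $A\subseteq H$ with at most $2000$ edges, each having an endvertex in $O\setminus\mathcal T$, edge-disjoint from $C^*$, such that $A$ and $A\cup C^*$ are null.

*Proof.* *Room.* Call a vertex *fresh* if it lies in $O$ and outside the current set of touched vertices, which consists of $\mathcal T$ and everything used so far, including the vertices $h$ below. Forbidding $O(n^{1/2})$ vertices destroys only $O(n^{k-1/2})$ of the at least $\beta'n^k$ choices in (V0). So fresh common neighbors of $\approx$-pairs, and 3- and 4-paths with fresh interior, are always available. Every edge created below contains a vertex that was fresh when its object was chosen. So edges of different objects are distinct, and none lies inside $\mathcal T$.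

*Attaching to the hub.* Write $C^*=v_0c_0\dots v_{q-1}c_{q-1}$ with $v_i\in P$, $c_i\in M$; then $3\mid q$ and $3\le q\le21$. As $u\approx v_i$, take for each $i$ a 4-cycle $B_i^0=(u\,y_i\,v_i\,y_i')$ with fresh $y_i,y_i'$. By (3), $C^*\cup\bigcup_iB_i^0$ is null.

*Moving the 4-cycles.* For each $i$ build a chain of steps as in Section 1, starting at $B_i^0$, in which all further 4-cycles have fresh $M$-vertices. A step with pivot $p$, $v\to v'$, can be built if $p,v,v'$ are distinct and pairwise $\approx$: the new 4-cycle on $(p,v')$ exists since $p\approx v'$, fresh $c,c'$ exist since $v\approx v'$, and then fresh interiors for $S_c,S_{c'},F$. First reach a 4-cycle on $(u,v^*)$ by steps with pivot $u$: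

* $v_i\to v^*$ if $v_i\ne v^*$ and $v_i\approx v^*$;
* $v_i\to h\to v^*$, with $h\in P\setminus\{u,v_i,v^*\}$ and $v_i\approx h\approx v^*$ from (H3), if $v_i\ne v^*$ and $v_i\not\approx v^*$;
* $v^*\to w\to v^*$ if $v_i=v^*$ (so that every chain has a step).

Then, if $i\equiv1$ mod $3$, add a step with pivot $u$, $v^*\to w$, ending at a 4-cycle on $(u,w)$. If $i\equiv2$, add a step with pivot $v^*$, $u\to w$, ending on $(v^*,w)$. All required relations hold by (H2), the choice of $h$, and $v^*\approx w$. Let $D_i$ be the chain and $B_i^{\rm fin}$ its last 4-cycle.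

*Putting it together.* Three consecutive indices $i\equiv0,1,2$ end in 4-cycles on $(u,v^*)$, $(u,w)$, $(v^*,w)$ with distinct $M$-vertices, whose union is null by (4). As $3\mid q$, $\bigcup_iB_i^{\rm fin}$ is null. Let $E=\bigcup_i(D_i\cup B_i^{\rm fin})$ and $A=E\cup\bigcup_iB_i^0$. Then $E$ is null. Also
$$A=\bigcup_i(D_i\cup B_i^0)\cup\bigcup_iB_i^{\rm fin},\qquad A\cup C^*=\Big(C^*\cup\bigcup_iB_i^0\Big)\cup E,$$
and both right-hand sides are null. Each chain has at most three steps, so $A$ has at most $21(4+3\cdot14+3\cdot4)<2000$ edges. $\square$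

The next lemma builds one graph $A$ which absorbs every possible leftover $L$ on the last set $U_t$. There are too many possible $L$ to treat each separately. Instead $L$ is embedded into a dense virtual graph on $U_t$ and a few more vertices. By (ii) that graph decomposes into 6-cycles whatever $L$ is, and only these polynomially many 6-cycles need absorbers.

**Lemma 11.** Let $U=U_t$. There is $A\subseteq H$ with $\Delta(A)\le n^{1/2}$ and no edge inside $U_1$, such that for every $L\subseteq H[U]$ with all degrees even and $6\mid e(L)$ (including $L=\emptyset$), $A\cup L$ has a $C_6$-decomposition.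

*Proof.* **Step 1: a virtual graph that makes $L$ dense.** Let $m=|U|$ and let $Z\subseteq O\setminus\{v^*,w\}$ with $|Z|=4m$. On $U\cup Z$ define $Q_0$, whose edges need not be edges of $H$: all pairs inside $Z$ and all $Z$–$U$ pairs, minus a perfect matching of $Z$ if $m$ is even. Degrees are $4m$ on $U$ and, on $Z$, $5m-1$ ($m$ odd) or $5m-2$ ($m$ even); all are even. If $6\nmid e(Q_0)$, delete from $Q_0[Z]$ a cycle of length $\ell\in\{3,4,5,7,8\}$ with $\ell\equiv e(Q_0)$ mod $6$. The result $Q$ has even degrees, $6\mid e(Q)$, and no edge inside $U$. For every $L$ as in the lemma, $Q\cup L$ is $C_6$-divisible on $5m$ vertices with minimum degree at least $\min(4m,5m-4)\ge0.7\cdot5m$. Since $m\ge n^{1/100}/3\to\infty$, (ii) gives a $C_6$-decomposition of $Q\cup L$.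

**Step 2: replacing virtual edges by paths of $H$.** For each $e=ab\in E(Q)$ choose a path $P_e$ in $H$ from $a$ to $b$ with fresh interior in $O$ (outside $U\cup Z\cup\{u,v^*,w\}$ and all vertices used before). If $a,b$ are same-side it has length $4$. If they are opposite it has length $7$: a fresh neighbor of $a$, a fresh neighbor of that one, and a 5-path to $b$ with fresh interior. This is possible by (V0), which also implies that each vertex has at least $\beta'n$ neighbors in $O$ (look at the first interior vertices of the 3-paths). For $e\in E(H[U])$ let $P_e=e$.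

**Step 3: virtual 6-cycles become cycles of length divisible by 6.** Let $\mathcal C$ be the set of 6-cycles in $Q\cup H[U]$; $|\mathcal C|\le(5m)^6$. For $C\in\mathcal C$ let $C^*=\bigcup_{e\in C}P_e$, a cycle in $H$ of length at most $42$ which avoids $u$. Let $s$ be the number of same-side edges of $C$. The number $6-s$ of opposite edges is even, because $C$ returns to its starting class; so $s$ is even. Same-side edges are not in $H$, so they lie in $Q$ and become 4-paths; opposite edges become paths of length $7$ or $1$. Hence $|C^*|\equiv(6-s)+4s=6+3s\equiv0$ mod $6$.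

**Step 4: absorbers for all of them.** Apply Lemma 10 successively to all $C^*$, $C\in\mathcal C$, to get $A_C$, where $\mathcal T$ always contains all vertices touched so far, including $U\cup Z\cup\{u,v^*,w\}$ and all vertices of the $P_e$. As $m\le n^{1/100}$, the number of touched vertices is always $O(m^6)\le n^{0.1}$. Let
$$A=\bigcup_{C\in\mathcal C}A_C\cup\bigcup_{e\in E(Q)}P_e .$$
These graphs are edge-disjoint, every edge has an end in $O\subseteq V\setminus U_1$, and $\Delta(A)\le e(A)=O(m^6)\le n^{0.1}$. Given $L$, take a decomposition $\mathcal D\subseteq\mathcal C$ of $Q\cup L$. Then $\bigcup_{C\in\mathcal D}C^*=L\cup\bigcup_{e\in E(Q)}P_e$, and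
$$A\cup L=\bigcup_{C\in\mathcal D}(A_C\cup C^*)\ \cup\bigcup_{C\in\mathcal C\setminus\mathcal D}A_C$$
is null. $\square$

## 7. Pushing the uncovered edges into the next set

Let $\gamma_0=\beta'/16$ and $p=\gamma_0\beta'/2000$.

**Lemma 12.** Let $0\le i<t$, $V'=U_i$, $U=U_{i+1}$, $W=U_{i+2}$, $n'=m_i$. Let $H'\subseteq H[V']$ have all degrees even, $H'[U]=H[U]$ and $\Delta(H[V']-H')\le\gamma_0n'$. Then there are edge-disjoint 6-cycles in $H'$ covering all edges of $H'$ not inside $U$, such that the edges they use inside $U$ form a graph of maximum degree at most $\gamma_0|U|$ and none of them lies inside $W$.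

*Proof.* Paths are chosen greedily. A vertex is *saturated* once it has been an interior vertex of as many chosen paths as a stated bound allows; later paths avoid saturated interior vertices and used edges.

**Step 0: random edges kept in reserve.** These will repair the leftover of a first, crude covering. Let $R$ contain each edge of $H'[V'\setminus U,U]$ (edges between $V'\setminus U$ and $U$) independently with probability $p$. Whp:

* (r1) $\deg_R(v)\le2pn'$ for all $v$;
* (r2) for distinct same-side $y,y'\in V'\setminus U$ there are at least $p^4\beta'n'^3/4$ 4-paths $y\,z_1z_2z_3\,y'$ in $R$ with $z_1,z_3\in U$, $z_2\in V'\setminus U$;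
* (r3) for opposite $x,y\in V'\setminus U$ there are at least $p^2\beta'n'^4/4$ 5-paths $x\,z_1z_2z_3z_4\,y$ in $H'$ with interior in $U\setminus W$ and $xz_1,z_4y\in R$.

(r1) is Chernoff. For (r2): (V2) gives at least $\beta'n'^3$ such paths in $H$. Passing to $H'$ deletes a graph of maximum degree at most $\gamma_0n'$ and destroys at most $4\gamma_0n'^3=\beta'n'^3/4$ of them. So $H'$ has at least $\beta'n'^3/2$, all of whose edges run between $V'\setminus U$ and $U$, and the expected number in $R$ is at least $p^4\beta'n'^3/2$. The at most $2n'$ edges at $y,y'$ each have effect at most $n'^2$; the other at most $n'^2$ edges each have effect at most $2n'$. So $\sum c_i^2=O(n'^5)$, and McDiarmid with $s=p^4\beta'n'^3/4$ gives failure probability $e^{-\Omega(n')}$. For (r3): by (V3) and $H'[U]=H[U]$ only the two end edges can be lost, so at most $2\gamma_0n'^4$ of the at least $\beta'n'^4$ paths are lost, and the expected number is at least $p^2\beta'n'^4/2$. Only the at most $2n'$ edges at $x,y$ matter, each with effect at most $n'^3$, so $\sum c_i^2=O(n'^7)$ and failure again has probability $e^{-\Omega(n')}$.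 A union bound over vertices and pairs finishes. Fix such an $R$.

**Step 1: make the leftover sparse.** Take a maximal collection of edge-disjoint 6-cycles in $H'-E(H'[U])-R$. The leftover $L_1$ is $C_6$-free, so $e(L_1)\le C_0n'^{4/3}$. Let $S=\{v:\deg_{L_1}(v)\ge n'^{0.9}\}$; then $|S|\le2C_0n'^{4/3-0.9}\le n'^{0.45}$.

**Step 2: lower the degrees at $S$.** For each $s\in S$ pair up its $L_1$-neighbors in $(V'\setminus U)\setminus S$, leaving at most one. No edge is assigned twice, since the partner of $s$ is not in $S$. For each pair $y,y'$ (same-side) cover the 2-path $y\,s\,y'$ by a 6-cycle using a 4-path as in (r2) avoiding $s$. Do so greedily and edge-disjointly, each vertex interior at most $n'^{0.6}$ times. There are at most $|S|n'\le n'^{1.45}$ pairs, so $O(n'^{0.85})$ vertices are ever saturated. A vertex is an endpoint at most $|S|$ times, so used $R$-edges have maximum degree $O(n'^{0.6})$. Saturated vertices, used edges and $s$ exclude only $O(n'^{2.85})=o(n'^3)$ of the paths in (r2), so the choice succeeds.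

**Step 3: cover the remaining edges inside $V'\setminus U$.** The remaining $L_1$-edges inside $V'\setminus U$ have maximum degree at most $n'^{0.9}+1$, since a vertex of $S$ keeps at most $|S|+1$ of them, and they number at most $C_0n'^{4/3}$. Cover each such edge $xy$ by a 6-cycle using a 5-path as in (r3), greedily, edge-disjointly (also from Step 2), each vertex interior at most $n'^{0.6}$ times in this step. Then $O(n'^{4/3-0.6})\le O(n'^{0.74})$ vertices are saturated. The used $R$-edges at a vertex of $V'\setminus U$ number $O(n'^{0.9})$, and the used edges inside $U$ have maximum degree $O(n'^{0.6})$. So $O(n'^{3.9})=o(n'^4)$ paths are excluded, and the choice succeeds.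

**Step 4: cover the remaining edges between $V'\setminus U$ and $U$.** All edges of $H'$ inside $V'\setminus U$ are now covered. The uncovered edges not inside $U$ form a graph $K\subseteq H'[V'\setminus U,U]$. For $x\in V'\setminus U$, $\deg_K(x)$ counts all uncovered edges at $x$, so it is even. For $v\in U$ the uncovered $L_1$-edges at $v$ all go to $V'\setminus U$, and number at most $n'^{0.9}$ if $v\notin S$ and at most $|S|+1$ if $v\in S$ (this is why Step 2 also treated $S\cap U$). Hence
$$\deg_K(v)\le\deg_R(v)+n'^{0.9}+|S|+1\le3pn'.$$
Pair the $K$-edges at each $x\in V'\setminus U$. For each pair $xz,xz'$ find a 4-path from $z$ to $z'$ in $H[U]$ with interior in $U\setminus W$; by (V1) there are at least $\beta'n'^3$. Together with $z\,x\,z'$ it forms a 6-cycle. Choose them edge-disjoint from everything used, each vertex interior at most $\gamma_0n'/20$ times in this step. There are at most $\frac32pn'^2$ pairs, hence at most $\frac92pn'^2$ interior places and at most $100pn'/\gamma_0$ saturated vertices. These exclude at most $300(p/\gamma_0)n'^3=0.15\beta'n'^3$ paths. The used edges inside $U$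 have maximum degree at most
$$3pn'+\gamma_0n'/10+O(n'^{0.6})\le\gamma_0n'/5,$$
from endpoints, interior places, and Step 3; they exclude at most $\frac45\gamma_0n'^3=0.05\beta'n'^3$ paths. So the choice succeeds.

All edges not inside $U$ are covered. The used edges inside $U$ have maximum degree at most $\gamma_0n'/5\le\gamma_0|U|$. Each of them lies on a path whose interior is in $U\setminus W$ and contains an interior vertex of it, so none lies inside $W$. $\square$

*Proof of Theorem 6.* Let $A$ be from Lemma 11 and $H_0=H-A$. As $A$ is null ($L=\emptyset$), all degrees of $H_0$ are even; $H_0[U_1]=H[U_1]$, and $\Delta(A)\le n^{1/2}\le\gamma_0n$. Apply Lemma 12 for $i=0,\dots,t-1$ to $H'=H_i$, and let $H_{i+1}$ consist of the uncovered edges, all inside $U_{i+1}$. The hypotheses carry over: $H_{i+1}$ has even degrees; since $H_i[U_{i+1}]=H[U_{i+1}]$, the graph $H[U_{i+1}]-H_{i+1}$ consists of the edges used inside $U_{i+1}$ and has maximum degree at most $\gamma_0m_{i+1}$; and $H_{i+1}[U_{i+2}]=H[U_{i+2}]$ because no used edge lies inside $U_{i+2}$. Finally $L=H_t\subseteq H[U_t]$ has even degrees and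 $6\mid e(L)$, since $6$ divides $e(H)$, $e(A)$ and the number of covered edges. By Lemma 11, $A\cup L$ is null. $\square$

## 8. Clearing the two classes

**Lemma 13.** Let $K$ be connected with at least one edge and $z\in V(K)$. If $e(K)$ is even, $K$ decomposes into 2-paths; if odd, into 2-paths and one edge incident with $z$.

*Proof.* Root a spanning tree at $z$ and orient the non-tree edges arbitrarily. Process the vertices other than $z$ from the leaves upwards, orienting the tree edge between $v$ and its parent so that $v$ has even indegree. Then all vertices except possibly $z$ have even indegree, and $\mathrm{indeg}(z)\equiv e(K)$ mod $2$. Pair the in-edges at each vertex, leaving one at $z$ if $e(K)$ is odd. $\square$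

**Proposition 14.** For every $\alpha>0$ there is $n_0$ such that the following holds. Let $G$ be $C_6$-divisible on $n\ge n_0$ vertices, $V(G)=P\cup M$ a partition, $H=G[P,M]$ $\alpha$-good, and let each $Z\in\{P,M\}$ satisfy

* (a) $G[Z]$ is connected and $\delta(G[Z])\ge\alpha n$; or
* (b) $Z=Z_s\cup Z_b$ (disjoint), where $\mathrm{codeg}_H(z,z')\ge\alpha n$ for all distinct $z\in Z_s$, $z'\in Z$, and each vertex of $Z_b$ has at least $2|Z_b|$ neighbors in $Z_s$.

Suppose that

* (c) $e(G[P])$ is even, or some edge of $H$ joins a non-isolated vertex of $G[P]$ to a non-isolated vertex of $G[M]$.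

Then $G$ has a $C_6$-decomposition.

The two alternatives say how a single leftover edge inside $Z$ can be handled. Under (a) we keep the leftover connected, so that Lemma 13 leaves no single edge. Under (b) two single edges can be joined directly to a 6-cycle through common neighbors.

*Proof.* **Step 0: make $e(G[P])$ and $e(G[M])$ even.** By Lemma 5 their sum is even. If $e(G[P])$ is odd, take $ab\in E(H)$ as in (c), $a\in P$, $b\in M$, edges $aa'$ of $G[P]$ and $bb'$ of $G[M]$, and a 3-path in $H$ from $b'$ to $a'$ avoiding $a,b$; at most $2n$ of the at least $\alpha n^2$ paths meet $\{a,b\}$. Remove the 6-cycle $a'\,a\,b\,b'\cdots a'$. Where (a) holds, choose $aa'$ (resp. $bb'$) to be a non-bridge of $G[Z]$. This is possible: for a bridge $aa'$ the component of $a'$ after its deletion contains $a'$ and its at least $\alpha n-1$ other neighbors, and not $a$. For different bridges at $a$ these components are disjoint (if the component of $a'$ contained the end $a''$ of another bridge $aa''$, it would contain $a$). So at most $1/\alpha<\alpha n$ bridges are at $a$.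

Let $G'$ be the resulting graph (or $G'=G$) and $H'=G'[P,M]$. Now $e(G'[P])$ and $e(G'[M])$ are even, and $H'$ is $\alpha/2$-good by Lemma 7. In case (a), $G'[Z]$ is connected with $\delta\ge\alpha n/2$. In case (b), the codegrees in $H'$ are at least $\alpha n/2$, and each vertex of $Z_b$ has at least $2|Z_b|-1\ge|Z_b|$ neighbors in $Z_s$.

**Step 1: a sparse graph $F_Z\subseteq G'[Z]$ that keeps things connected.** In case (b), let $F_Z$ be a matching joining each vertex of $Z_b$ to its own vertex of $Z_s$, chosen greedily. In case (a), let $F_Z$ be a connected spanning subgraph of $G'[Z]$ with $\Delta(F_Z)\le n^{0.6}$ and $e(F_Z)\le2n$. To find it, choose *centers* in $Z$ independently with probability $n^{-1/2}$. By Chernoff, whp there are at most $2\sqrt n$ centers and each vertex has at least $\alpha\sqrt n/4$ neighboring centers. Each non-center picks a uniformly random neighboring center. Each center is picked at most $4\sqrt n/\alpha$ times in expectation, so whp each is picked at most $8\sqrt n/\alpha$ times. This gives a spanning star forest with at most $2\sqrt n$ components; connect it by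 at most $2\sqrt n$ further edges of the connected graph $G'[Z]$.

**Step 2: make the inside sparse.** Remove a maximal edge-disjoint collection of 6-cycles from $G'[Z]-F_Z$, leaving a $C_6$-free graph $L_Z$. Let $O_Z=F_Z\cup L_Z$. Then $e(O_Z)$ is even and at most $C_0n^{4/3}+2n$. Let $S_Z=\{v:\deg_{O_Z}(v)\ge n^{0.9}\}$, so $|S_Z|\le n^{0.45}$.

**Step 3: lower the large degrees.** For each $s\in S_Z$ pair up the $L_Z$-edges from $s$ to $Z\setminus S_Z$, leaving at most one. This gives 2-paths centered at $s$. The remaining graph $O_Z''\supseteq F_Z$ has an even number of edges and $\Delta(O_Z'')\le n^{0.91}$, since a vertex of $S_Z$ keeps at most $|S_Z|+1+n^{0.6}$ edges.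

**Step 4: cut the rest into 2-paths and paired edges.** In case (a), $O_Z''\supseteq F_Z$ is connected and spanning, with an even number of edges; by Lemma 13 it decomposes into 2-paths. In case (b), each component with an edge contains a vertex of $Z_s$, because a vertex of $Z_b$ is joined to $Z_s$ by $F_Z$. By Lemma 13, components with an even number of edges decompose into 2-paths, and the others ("odd") into 2-paths and one edge incident with a vertex of $Z_s$. The number of odd components is even; pair them.

**Step 5: close everything with edges of $H'$.** It remains to cover, by 6-cycles using otherwise only edges of $H'$: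

* 2-paths $a\,z\,a'$ inside $Z$, each closed with a 4-path from $a$ to $a'$ in $H'$ avoiding $z$;
* pairs of edges $aa',cc'$ from different components with $a,c\in Z_s$, using the 6-cycle $a\,a'\,b'\,c\,c'\,b$ with $b'\in N_{H'}(a')\cap N_{H'}(c)$, $b\in N_{H'}(a)\cap N_{H'}(c')$, $b\ne b'$. Both codegrees are at least $\alpha n/2$, since $c\in Z_s$ and $a\in Z_s$.

There are at most $e(O_P)+e(O_M)\le n^{1.4}$ tasks. Each vertex is an endpoint of required $H'$-paths in at most $|S_Z|+\Delta(O_Z'')\le n^{0.92}$ tasks. Proceed greedily and edge-disjointly, each vertex interior at most $n^{0.6}$ times. Then $O(n^{0.8})$ vertices are ever saturated, and used degrees are at most $n^{0.92}+2n^{0.6}\le2n^{0.92}$. So $O(n^{2.92})=o(n^3)$ of the $\Omega(n^3)$ 4-paths (Lemma 8 for $H'$), resp. $o(n)$ of the at least $\alpha n/2$ common neighbors, are excluded, and the choices succeed.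

**Step 6: the bipartite rest.** What remains is $H''\subseteq H$ with $\Delta(H-H'')=o(n)$. It is $\alpha/2$-good by Lemma 7, and it is $C_6$-divisible because $G$ is and only 6-cycles were removed. Apply Theorem 6. $\square$

## 9. Finding the bipartition

Fix $0<\gamma\le10^{-9}$ and put
$$\mu=\gamma/100,\quad\eta=\mu^2/100,\quad\eta'=\eta^6,\quad\theta=\eta'^3,\quad\varepsilon=\theta,\quad\alpha=\theta/10 .$$
So $\sqrt\eta=\mu/10$, $\eta\le10^{-24}$, and $\theta\ll\eta'\ll\eta\ll\mu\ll\gamma$.

**Lemma 15.** Let $\delta(G)\ge(1/2-\varepsilon)n$, $n$ large. Then either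

* (S1) $V=A\cup B$ (partition) with $|A|,|B|\ge(1/2-\gamma)n$ and at most $\gamma n^2$ edges between $A$ and $B$; or
* (S2) $V$ has a partition $P\cup M$ such that $G[P,M]$ is $\alpha$-good and each of $P,M$ satisfies (a) or (b) of Proposition 14.

The proof distinguishes whether two sets of about half the vertices can have almost no edges between them. Say **Exp** holds if $e(X,Y)\ge\eta n^2$ whenever $X,Y\subseteq V$ with $|X|,|Y|\ge(1/2-2\mu)n$. For a graph close to $K_{n/2,n/2}$ (take $X=Y$ a class) or to two cliques (take $X,Y$ the cliques), Exp fails.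

### 9.1. Exp fails: nearly complete bipartite, or nearly two cliques

Let $|X|,|Y|\ge(1/2-2\mu)n$ with $e(X,Y)<\eta n^2$. Let $X^0=\{x\in X:|N(x)\cap Y|>\sqrt\eta n\}$ and $Y^0=\{y\in Y:|N(y)\cap X|>\sqrt\eta n\}$; then $|X^0|,|Y^0|<\sqrt\eta n=\mu n/10$.

**Case 1: there is $v\in(X\setminus X^0)\cap(Y\setminus Y^0)$.** Then $v$ has at most $2\sqrt\eta n$ neighbors in $X\cup Y$, so $|X\cup Y|\le(1/2+\varepsilon+2\sqrt\eta)n\le(1/2+\mu)n$. Hence $A:=X\cap Y$ satisfies $(1/2-5\mu)n\le|A|\le(1/2+\mu)n$ and $e(A,A)<\eta n^2$. With $B=V\setminus A$ we have $e(A,B)\ge|A|(1/2-\varepsilon)n-\eta n^2$, so the number of non-adjacent pairs in $A\times B$ is at most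
$$|A|\bigl(|B|-(1/2-\varepsilon)n\bigr)+\eta n^2\le6\mu n^2\le\gamma n^2 .$$

Now let $(P,M)$ be a partition of $V$ maximizing $e(P,M)$, and $H=G[P,M]$. Then $e(P,M)\ge|A||B|-\gamma n^2\ge(1/4-25\mu^2-\gamma)n^2\ge(1/4-2\gamma)n^2$. Therefore $|P|,|M|\in[(1/2-\sqrt{2\gamma})n,(1/2+\sqrt{2\gamma})n]$, and at most $2\gamma n^2$ pairs of $P\times M$ are non-adjacent. By maximality each vertex has at least as many neighbors in the opposite class as in its own, so $\deg_H\ge\frac12(1/2-\varepsilon)n\ge n/5$. Let $\gamma_1=\gamma^{1/3}\le10^{-3}$, and call a vertex *typical* if it has at most $\gamma_1n$ non-neighbors in the opposite class. At most $2\cdot2\gamma n/\gamma_1=4\gamma_1^2n$ vertices are atypical.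

(H1): for $x\in P$, $y\in M$ there are at least $n^2/25$ pairs in $N_H(x)\times N_H(y)$. Subtracting the non-adjacent pairs and those involving $x$ or $y$ leaves at least $n^2/25-2\gamma n^2-2n\ge n^2/30$ 3-paths. (H2), (H3): a typical vertex has $H$-codegree at least $n/5-\gamma_1n\ge n/6$ with every other vertex of its class. So any typical vertex of $P$ can serve as $u$, and any typical vertex of $P\setminus\{u,v,w\}$ as $h$.

(b) holds with $Z_s$ the set of typical vertices of $Z$. The codegree condition was just shown. An atypical $b\in Z_b$ has fewer than $(1/2+\sqrt{2\gamma}-\gamma_1)n$ neighbors in the opposite class, hence at least $(\gamma_1-\sqrt{2\gamma}-\varepsilon)n\ge\gamma_1n/2$ in $Z$, as $\sqrt{2\gamma}=\sqrt2\,\gamma_1^{3/2}\le0.05\gamma_1$. So it has at least $\gamma_1n/2-4\gamma_1^2n\ge8\gamma_1^2n\ge2|Z_b|$ neighbors in $Z_s$. Thus (S2).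

**Case 2: no such $v$.** Then $X\cap Y\subseteq X^0\cup Y^0$, so $|X\cap Y|\le2\sqrt\eta n=\mu n/5$. Let $A=X\setminus Y$ and $B=V\setminus A\supseteq Y$. Then $|A|,|B|\ge(1/2-3\mu)n$, the set $B\setminus Y=V\setminus(X\cup Y)$ has size at most $5\mu n$, and $e(A,B)\le\eta n^2+5\mu n^2\le\gamma n^2$. This is (S1).

### 9.2. Nearly complementary neighborhoods

From now on Exp holds. For $v\in V$ let
$$D(v)=\{w\ne v:|N(v)\cap N(w)|<\theta n\},$$
the vertices that share almost no neighbors with $v$. The relation is symmetric. Write $A\approx_sB$ for $|A\triangle B|\le sn$. If $w\in D(v)$, then $|V\setminus(N(v)\cup N(w))|\le n-2(1/2-\theta)n+\theta n=3\theta n$. The set $N(w)\triangle N^c(v)$ consists of $N(v)\cap N(w)$ and $V\setminus(N(v)\cup N(w))$. Hence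
$$N(w)\approx_{4\theta}N^c(v),\qquad|N(v)|\le n+\theta n-|N(w)|\le(1/2+2\theta)n\qquad(w\in D(v)). \tag{5}$$
So a vertex of $D(v)$ has nearly the complementary neighborhood. In the even examples of Proposition 3 this occurs everywhere: up to single vertices, the neighborhoods of vertices in $X_1,X_2,Y_1,Y_2$ are $X_1\cup X_2$, $X_1\cup Y_1$, $X_2\cup Y_2$, $Y_1\cup Y_2$, which form two complementary pairs, and vertices of $X_1$ and $Y_2$ (also of $X_2$ and $Y_1$) have no common neighbor.

For $u\in V$ let $(*)_u$ be the statement
$$e\bigl(N(x),N(y)\setminus D(u)\bigr)\ge\eta'n^2\quad\text{for all }x,y\in V.$$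
If $|D(u)|\le\mu n$ for some $u$, then $|N(y)\setminus D(u)|\ge(1/2-2\mu)n$ for all $y$, and $(*)_u$ holds by Exp. Hence either $(*)_u$ holds for some $u$ (9.3), or $|D(v)|>\mu n$ for all $v$ and $(*)_u$ fails for every $u$ (9.4).

### 9.3. A hub exists: a random bipartition

Suppose $(*)_u$ holds, and write $D=D(u)$. The hub should have large codegree with all of $P$, so $D$ is put into the other class and everything else is random. Let $P$ contain $u$ and each vertex of $V\setminus(D\cup\{u\})$ independently with probability $1/2$; let $M=V\setminus P\supseteq D$ and $H=G[P,M]$. We show that whp (S2) holds, with (a) for both classes.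

For $x,y\in V$ let $\Pi(x,y)$ be the set of pairs $(c,a)$ with $c\in N(x)$, $a\in N(y)\setminus D$, $ca\in E$, and $c,a\notin\{u,x,y\}$. By $(*)_u$, $|\Pi(x,y)|\ge\eta'n^2-6n$.

**(H1).** Each pair of $\Pi(x,y)$ has $c\in M$, $a\in P$ with probability at least $1/4$. Moving one vertex changes the number of such pairs by at most $2n$, so by McDiarmid, with probability $1-e^{-\Omega(n)}$, at least $\eta'n^2/9\ge\alpha n^2$ of them do. For $x\in P$, $y\in M$ they give 3-paths $x\,c\,a\,y$ in $H$. Take a union bound over $x,y$.

**(H2).** Each vertex other than $u$ is in $M$ with probability at least $1/2$, so whp every pair with $\mathrm{codeg}_G\ge\theta n$ has at least $\theta n/3\ge\alpha n$ common neighbors in $M$. If $v\in P\setminus\{u\}$, then $v\notin D$, so $\mathrm{codeg}_G(u,v)\ge\theta n$ and $u\approx v$.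

**(H3).** If $\mathrm{codeg}_G(v,w)\ge\theta n$, then $v\approx w$ as just shown. Let $v,w\in V\setminus(D\cup\{u\})$ be distinct with $\mathrm{codeg}_G(v,w)<\theta n$. *Claim: at least $\theta n$ vertices $h\in V\setminus(D\cup\{u,v,w\})$ satisfy $\mathrm{codeg}_G(h,v),\mathrm{codeg}_G(h,w)\ge\theta n$.* Given the claim, whp for each such pair one of these $h$ is in $P$, and then $v\approx h\approx w$.

*Proof of the claim.* Let $K_v=D(w)\ni v$ and $K_w=D(v)\ni w$. If the claim fails, $V=D\cup K_v\cup K_w\cup J$ with $|J|\le\theta n+1\le2\theta n$ (the $1$ is for $u$). Let $r=N(w)$ and $s=N^c(w)$; by (5), as $D(w)\neq\emptyset$, $|r|,|s|\ge(1/2-2\mu)n$. By (5), vertices of $K_v=D(w)$ have neighborhoods $\approx_{4\theta}s$. Vertices of $K_w=D(v)$, among them $w$, have neighborhoods $\approx_{4\theta}N^c(v)$, so $N^c(v)\approx_{4\theta}r$ and vertices of $K_w$ have neighborhoods $\approx_{8\theta}r$. Hence $e(K_v,r)\le4\theta n^2$ and $e(K_w,s)\le8\theta n^2$; also $e(D,N(u))\le\theta n^2$. Since $|N(u)|\ge n/3$, one of $N(u)\cap r$, $N(u)\cap s$ has size at least $\sqrt\theta n$.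

In the first case, averaging gives $q\in N(u)\cap r$ with at most $5\theta n^2/(\sqrt\theta n)=5\sqrt\theta n$ neighbors in $D\cup K_v$. Its other neighbors lie in $K_w\cup J$, so $|K_w|\ge(1/2-\varepsilon-5\sqrt\theta-2\theta)n\ge(1/2-2\mu)n$. But $e(K_w,s)\le8\theta n^2<\eta n^2$ contradicts Exp. In the second case some $q\in N(u)\cap s$ has at most $9\sqrt\theta n$ neighbors in $D\cup K_w$, so $|K_v|\ge(1/2-2\mu)n$, and $e(K_v,r)\le4\theta n^2$ contradicts Exp. This proves the claim.

**(a), degrees.** By $(*)_u$, $|N(y)\setminus D|\ge\eta'n$ for all $y$. So whp all vertices have at least $\eta'n/3\ge\alpha n$ neighbors in $P$ and in $M$.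

**(a), $G[M]$ is connected.** For distinct $x,y$ each pair of $\Pi(x,y)$ lies in $M\times M$ with probability at least $1/4$. By McDiarmid as above, whp all distinct $x,y\in M$ are joined by a 3-path in $G[M]$.

**(a), $G[P]$ is connected.** Here vertices of $D$ are useless, since $D\subseteq M$. Let $F_0=\{v\in N(u)\setminus D:|N(v)\cap D|\le\sqrt\theta n\}$. As $e(D,N(u))\le\theta n^2$, fewer than $\sqrt\theta n$ vertices of $N(u)$ have more than $\sqrt\theta n$ neighbors in $D$, or none do. So $|F_0|\ge(\eta'-\sqrt\theta)n\ge\eta'n/2$, and whp $F_0\cap P\ne\emptyset$. For $v\in F_0$ and $x\in V$, $(*)_u$ gives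
$$e(N(v)\setminus D,N(x)\setminus D)\ge\eta'n^2-\sqrt\theta n^2\ge\eta'n^2/2 .$$
Each corresponding pair avoiding $u,v,x$ lies in $P\times P$ with probability $1/4$, so whp any $v\in F_0\cap P$ and $x\in P\setminus\{v\}$ are joined by a 3-path in $G[P]$. Hence $G[P]$ is connected, and (S2) holds.

### 9.4. No hub: four neighborhoods

Now $|D(v)|>\mu n$ for all $v$, and $(*)_u$ fails for some $u$, witnessed by $x,y$: $e(N(x),Y)<\eta'n^2$ with $Y=N(y)\setminus D(u)$. Let $Y_1=\{a\in Y:|N(a)\cap N(x)|\ge\sqrt{\eta'}n\}$; then $|Y_1|\le\sqrt{\eta'}n$. For $a\in Y\setminus Y_1$, as in (5), $|N(a)\triangle N^c(x)|\le2\sqrt{\eta'}n+2\theta n$, so $N(a)\approx_{3\sqrt{\eta'}}N^c(x)$. Let $\xi=4\sqrt{\eta'}=4\eta^3$.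

**Claim 1: every $N(v)$ satisfies $N(v)\approx_\xi R$ for some $R\in\{N(u),N^c(u),N(x),N^c(x)\}$.** Pick $\bar v\in D(v)$ and $\bar y\in D(y)$; let $C=D(\bar v)$, $C'=D(v)$, $C_y=D(\bar y)$, all of size more than $\mu n$. By (5): for $z\in C$, both $N(z)$ and $N(v)$ are $\approx_{4\theta}N^c(\bar v)$, so $N(z)\approx_{8\theta}N(v)$. For $z\in C'$, $N(z)\approx_{4\theta}N^c(v)$. For $z\in C_y$, $N(z)\approx_{8\theta}N(y)$. Counting $e(C,C_y)$ and $e(C',C_y)$ from both sides and dividing by $|C||C_y|$, resp. $|C'||C_y|$,
$$\frac{|N(y)\cap C|}{|C|}=\frac{|N(v)\cap C_y|}{|C_y|}\pm\frac{16\theta}\mu,\qquad\frac{|N(y)\cap C'|}{|C'|}=1-\frac{|N(v)\cap C_y|}{|C_y|}\pm\frac{16\theta}\mu. \tag{6}$$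
The two left-hand sides sum to at least $1/2$, so one of them is at least $1/4$, and $N(y)$ contains at least $\mu n/4>|Y_1|$ vertices of $C$ or of $C'$. Hence there is $z\in(C\cup C')\cap N(y)$ with $z\notin Y_1$. Either $z\in D(u)$ and $N(z)\approx_{4\theta}N^c(u)$, or $z\in Y\setminus Y_1$ and $N(z)\approx_{3\sqrt{\eta'}}N^c(x)$. Since $N(z)\approx_{8\theta}N(v)$ or $N(z)\approx_{8\theta}N^c(v)$, and complementing both sets preserves $\approx_s$, the claim follows from $12\theta\le\xi$ and $8\theta+3\sqrt{\eta'}\le\xi$.

Put $R_1=N(u)$, $R_2=N^c(u)$, $R_3=N(x)$, $R_4=N^c(x)$, and fix a partition $V=W_1\cup W_2\cup W_3\cup W_4$ such that $v\in W_j$ implies $N(v)\approx_\xi R_j$. By (5), $(1/2-2\theta)n\le|R_j|\le(1/2+2\theta)n$ for all $j$. Let $\kappa=\eta/20$ and $\kappa'=\kappa/4=\eta/80$.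

**Claim 2: $|R_1\triangle R_3|,|R_1\triangle R_4|\ge4\kappa n$.** Otherwise every $N(v)$ is $\approx_{\xi+4\kappa}R_1$ or $\approx_{\xi+4\kappa}R_2$. One of these types comprises a set $W$ with $|W|\ge n/2$, and then $e(W,R_2)$, resp. $e(W,R_1)$, is at most $(\xi+4\kappa)n^2<\eta n^2$, contradicting Exp.

Let $Q_{11}=R_1\cap R_3$, $Q_{10}=R_1\setminus R_3$, $Q_{01}=R_3\setminus R_1$, $Q_{00}=V\setminus(R_1\cup R_3)$. Then $R_1\triangle R_3=Q_{10}\cup Q_{01}$ and $R_1\triangle R_4=Q_{11}\cup Q_{00}$. Moreover $|Q_{10}|-|Q_{01}|=|R_1|-|R_3|$ and $|Q_{11}|-|Q_{00}|=|R_1|-|R_4|$ are at most $4\theta n$ in absolute value. With Claim 2, all $|Q_{ij}|\ge(2\kappa-2\theta)n$.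

**Claim 3: one of the following holds:**

* (I) $|Q_{10}\cap(W_2\cup W_3)|\ge\kappa'n$ and $|Q_{01}\cap(W_1\cup W_4)|\ge\kappa'n$;
* (II) $|Q_{11}\cap(W_2\cup W_4)|\ge\kappa'n$ and $|Q_{00}\cap(W_1\cup W_3)|\ge\kappa'n$.

Suppose not: a condition of (I) and a condition of (II) fail. Below we use only $R_2=V\setminus R_1$, $R_4=V\setminus R_3$, the bounds on $|R_j|$ and $|Q_{ij}|$, the property of the $W_j$, and Exp. These data are invariant under two relabelings. The first, $(R_1,R_2)\leftrightarrow(R_3,R_4)$, swaps $Q_{10},Q_{01}$; $W_1,W_3$; $W_2,W_4$. It exchanges the two conditions of (I) and fixes each condition of (II). The second, $R_1\leftrightarrow R_2$ and $R_3\leftrightarrow R_4$ simultaneously, swaps $Q_{10},Q_{01}$; $Q_{11},Q_{00}$; $W_1,W_2$; $W_3,W_4$. It exchanges the two conditions within (I) and within (II). Using the second and then the first if necessary, we may assume $|Q_{10}\cap(W_2\cup W_3)|<\kappa'n$ and $|Q_{11}\cap(W_2\cup W_4)|<\kappa'n$. Put $a_j=Q_{10}\cap W_j$ and $b_j=Q_{11}\cap W_j$.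

We use a principle (†): if each vertex of $S$ is non-adjacent to at most $\xi n$ vertices of $S'$, and each vertex of $S'$ is adjacent to at most $\xi n$ vertices of $S$, then $|S||S'|\le\xi n(|S|+|S'|)$, so $\min(|S|,|S'|)\le2\xi n$.

Apply (†) to $(a_1,b_3)$: $a_1\subseteq W_1$ and $R_1\supseteq Q_{11}$, while $b_3\subseteq W_3$ and $R_3\cap Q_{10}=\emptyset$. Apply it to $(b_1,a_4)$: $R_1\supseteq Q_{10}$, and $R_4\cap Q_{11}=\emptyset$. We get $\min(|a_1|,|b_3|)\le2\xi n$ and $\min(|b_1|,|a_4|)\le2\xi n$. Also $|a_1|+|a_4|\ge(2\kappa-2\theta-\kappa')n>4\xi n$, and likewise $|b_1|+|b_3|>4\xi n$. If $|a_1|>2\xi n$, then $|b_3|\le2\xi n$, so $|b_1|>2\xi n$, so $|a_4|\le2\xi n$. If $|a_1|\le2\xi n$, then $|a_4|>2\xi n$, so $|b_1|\le2\xi n$, so $|b_3|>2\xi n$.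

*First case: $|a_4|,|b_3|\le2\xi n$.* Since $R_1=Q_{10}\cup Q_{11}$, we get $|R_1\setminus W_1|\le(2\kappa'+4\xi)n$. Vertices of $W_1$ have at most $\xi n$ neighbors in $R_2$, so $e(R_1,R_2)\le(2\kappa'+5\xi)n^2<\eta n^2$, contradicting Exp.

*Second case: $|a_1|,|b_1|\le2\xi n$ and $|a_4|,|b_3|>2\xi n$.* Then $|Q_{11}\setminus W_3|\le(\kappa'+2\xi)n$. Apply (†) with $S=b_3$, $S'=Q_{01}\cap(W_2\cup W_4)$: $R_3\supseteq Q_{01}$, and $R_2,R_4$ miss $Q_{11}$. So $|S'|\le2\xi n$. Apply (†) with $S=Q_{01}\cap W_1$, $S'=a_4$: $R_1\supseteq Q_{10}$, and $R_4$ misses $Q_{01}$. So $|S|\le2\xi n$. Together $|Q_{01}\setminus W_3|\le4\xi n$. As $R_3=Q_{11}\cup Q_{01}$, $|R_3\setminus W_3|\le(\kappa'+6\xi)n$ and $e(R_3,R_4)\le(\kappa'+7\xi)n^2<\eta n^2$, contradicting Exp. This proves Claim 3.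

**The bipartition.** In case (I) let $P=W_1\cup W_4$, $M=W_2\cup W_3$, $C=Q_{10}\cap M$, $A=Q_{01}\cap P$; note $R_1,R_4\supseteq Q_{10}$ and $R_2,R_3\supseteq Q_{01}$. In case (II) let $P=W_1\cup W_3$, $M=W_2\cup W_4$, $C=Q_{11}\cap M$, $A=Q_{00}\cap P$; note $R_1,R_3\supseteq Q_{11}$ and $R_2,R_4\supseteq Q_{00}$. In both cases $|C|,|A|\ge\kappa'n$, every vertex of $P$ is non-adjacent to at most $\xi n$ vertices of $C\subseteq M$, and every vertex of $M$ to at most $\xi n$ vertices of $A\subseteq P$. Hence in $H=G[P,M]$ any two vertices of $P$, and any two of $M$, have codegree at least $(\kappa'-2\xi)n\ge\alpha n$. So (H2) and (H3) hold with any $u\in P$, and both classes satisfy (b) with $Z_s=Z$. For $x'\in P$, $y'\in M$ choose $c\in C\cap N(x')$ and $a\in A\cap N(y')$. The number of 3-paths $x'\,c\,a\,y'$ is at least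
$$(\kappa'-\xi)^2n^2-\xi n^2-2n\ge\kappa'^2n^2/3\ge\alpha n^2,$$
since $\xi=4\eta^3$, $\kappa'=\eta/80$ and $\eta\le10^{-24}$. This is (H1), so (S2) holds, and Lemma 15 is proved. $\square$

## 10. Near two cliques

Here no bipartite subgraph helps, but each near-clique can be decomposed by (ii) once all other edges are covered and the divisibility inside each is right. The degrees take care of themselves. The number of edges left inside $A$ must be adjusted mod $6$, and for this the condition $\delta(G)\ge n/2$ provides suitable edges between the two sides.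

**Proposition 16.** Let $\gamma=10^{-9}$. Let $G$ be $C_6$-divisible with $\delta(G)\ge n/2$, $n$ large, satisfying (S1). Then $G$ has a $C_6$-decomposition.

*Proof.* Let $\lambda=\gamma^{1/3}=10^{-3}$.

**Step 1: cores and exceptional vertices.** We separate the vertices that belong clearly to one side from those attached to both. Let $A_0\cup B_0$ be the partition from (S1), and $X_0$ the set of vertices with at least $\lambda n$ neighbors on the other side; $|X_0|\le2\gamma n^2/(\lambda n)=2\lambda^2n$. Move a vertex of $X_0$ with fewer than $\lambda n/2$ neighbors in $A_0\setminus X_0$ to the $B$-core, and one with fewer than $\lambda n/2$ neighbors in $B_0\setminus X_0$ to the $A$-core. Both cannot happen, since $\delta(G)\ge n/2>\lambda n+|X_0|$. The remaining vertices of $X_0$ form $X$. Let $A\supseteq A_0\setminus X_0$ and $B\supseteq B_0\setminus X_0$ be the resulting cores, so $V=A\cup B\cup X$.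

* (F1) $|X|\le2\lambda^2n$ and $0.49n\le|A|,|B|\le(1/2+\gamma+2\lambda^2)n\le0.51n$.
* (F2) Each $a\in A$ has at most $d_{B_0\setminus X_0}(a)+|X_0|\le(\lambda+2\lambda^2)n\le2\lambda n$ neighbors in $B\cup X$ (for unmoved $a$ the first term is less than $\lambda n$, for moved $a$ less than $\lambda n/2$). Hence $a$ has at most $|A|-(n/2-(\lambda+2\lambda^2)n)\le(\gamma+\lambda+4\lambda^2)n\le2\lambda n$ non-neighbors in $A$ (itself included). Symmetrically for $B$.
* (F3) At most $10\lambda^3n^2$ ordered pairs of $A\times A$ are not edges (including the pairs $(a,a)$). Pairs of unmoved vertices contribute at most $\sum_{a\in A_0}(|A_0|-d_{A_0}(a))\le\sum_{a\in A_0}(\gamma n+d_{B_0}(a))\le2\gamma n^2=2\lambda^3n^2$, and pairs with a moved vertex at most $2\cdot2\lambda^2n\cdot2\lambda n=8\lambda^3n^2$. The same holds for $B$. The number of edges between $A$ and $B$ ("cross edges") is at most $\gamma n^2$ for unmoved ends plus $2\lambda^2n(\lambda n/2+2\lambda^2n)$ for edges with a moved end, in total at most $3\lambda^3n^2$.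
* (F4) Each $x\in X$ has at least $\lambda n/2$ neighbors in $A$ and in $B$.
* (F5) By symmetry we may assume $|B|\le|A|$. With $k=|X|$, $|B|\le(n-k)/2$, and each $b\in B$ has at least $n/2-(|B|-1)\ge k/2+1$ neighbors in $A\cup X$.

Edges inside $A$ or inside $B$ are *core edges*. We cover all non-core edges by edge-disjoint 6-cycles so that each vertex loses few core edges and the number of remaining edges in $A$ is divisible by $6$.

**Step 2: switches, for adjusting mod 6.** A *switch* is a set $\mathcal R$ of non-core edges, with one or two reserved core edges, that can be covered in two ways by 6-cycles otherwise using only core edges, the number of used core edges of $A$ being $\equiv2$ (Option 2) or $\equiv3$ (Option 3) mod $6$. We choose five disjoint switches. Let $B^1$ be the set of $b\in B$ with a neighbor in $A$.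

*Case (i): $|B^1|\ge|B|/2$.* Choose $b_1\in B^1$, $a_1\in N(b_1)\cap A$, then $b_2\in B^1\cap N(b_1)\setminus N(a_1)$; by (F2) there are at least $0.24n-4\lambda n-10>0$ choices avoiding the $b$'s of earlier switches. Choose $a_2\in N(b_2)\cap A$. Then $a_2\ne a_1$, as $b_2\notin N(a_1)$. Let $\mathcal R=\{a_1b_1,a_2b_2\}$, with reserved edge $b_1b_2$. Option 2: close up with a 2-path from $a_1$ to $a_2$ in $A$ and a 2-path from $b_1$ to $b_2$ in $B$. Option 3: use a 3-path from $a_1$ to $a_2$ in $A$ and the edge $b_1b_2$. All ten $b$'s are chosen distinct, so the switches are disjoint.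

*Case (ii): $|B^1|<|B|/2$.* By (F5), $k\ge2$: if $k=0$ every $b$ has a neighbor in $A$, and if $k=1$ every $b$ has at least $2$ neighbors in $A\cup X$, so again one in $A$. Hence each of the more than $|B|/2$ vertices $b\in B\setminus B^1$ has at least $2$ neighbors in $X$. Choose such a $b$ with distinct $x,x'\in N(b)\cap X$; then $a,a_2\in N(x)\cap A$ and $a',a_2'\in N(x')\cap A$ with $a_2a_2'\in E$, and $b_2\in N(x)\cap B$, $b_3\in N(x')\cap B$ with $b_2b_3\in E$, all core vertices distinct from each other and from those of the other switches. This is possible by (F3) and (F4), since $(\lambda n/2-100)^2>11\lambda^3n^2$. Let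
$$\mathcal R=\{xa,xa_2,x'a',x'a_2',xb,xb_2,x'b,x'b_3\},$$
with reserved edges $a_2a_2'$ and $b_2b_3$. Option 3: the cycles $x\,b\,x'\,a'\,z\,a$ (with $z\in A$) and $x\,b_2\,b_3\,x'\,a_2'\,a_2$, using $2+1=3$ core edges of $A$. Option 2: close each of $a\,x\,a_2$, $a'\,x'\,a_2'$ by a 4-path in $A$ and each of $b\,x\,b_2$, $b\,x'\,b_3$ by a 4-path in $B$, using $8\equiv2$ core edges of $A$.

Let $\mathcal R^*$ be the union of the five sets $\mathcal R$. It contains an even number of edges at each $x\in X$, and an even number of edges between $A$ and $B\cup X$ (two per switch in case (i), four in case (ii)).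

In Steps 3–6 we cover all non-core edges outside $\mathcal R^*$, never using reserved edges. Core paths of length at least $2$ are found greedily; Step 7 explains why this never fails.

**Step 3: edges inside $X$.** For each edge $xx'$ inside $X$ choose distinct $a_1\in N(x)\cap A$, $a_4\in N(x')\cap A$ with $xa_1,x'a_4\notin\mathcal R^*$ unused, and close with a 3-path from $a_1$ to $a_4$ in $A$ to the 6-cycle $x\,a_1\cdots a_4\,x'$. Each $x$ spends at most $|X|\le2\lambda^2n$ edges, so at least $\lambda n/3$ unused edges outside $\mathcal R^*$ to each of $A,B$ remain at each $x$.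

**Step 4: make the numbers of edges from each $x$ to $A$ and to $B$ even.** Every $x\in X$ now has an even number of uncovered edges outside $\mathcal R^*$, all going to $A\cup B$. Let $X_{odd}$ be the set of those with an odd number to $A$ (hence odd to $B$). In the uncovered graph all degrees are even. Summing them over $A$, the number of uncovered edges between $A$ and $B\cup X$ is even, and $\mathcal R^*$ contains an even number of such edges. No cross edge has been used so far. So
$$(\text{number of cross edges outside }\mathcal R^*)+|X_{odd}|\ \text{ is even.}\tag{7}$$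
Pair the vertices of $X_{odd}$, leaving at most one, $x_0$. For a pair $x,x'$ choose unused edges $xa,x'a',xb,x'b'$ outside $\mathcal R^*$ with $aa',bb'$ unused, unreserved core edges, and use the cycle $x\,a\,a'\,x'\,b'\,b$. This is possible: there are at least $(\lambda n/3)^2$ candidate pairs $(a,a')$, at most $10\lambda^3n^2$ are non-edges, and at most $12\lambda^4n^2+O(n)$ are used or reserved (Step 3 uses at most $3\cdot|X|^2/2\le6\lambda^4n^2$ core edges). The same holds in $B$. One edge to each side is spent at $x$ and $x'$, so both numbers become even.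

If $x_0$ exists, then by (7) the number of cross edges outside $\mathcal R^*$ is odd, so there is a cross edge $a_1b_1\notin\mathcal R^*$ with $a_1\in A$, $b_1\in B$, and it is unused. The vertex $x_0$ has at least $n/5$ unused edges outside $\mathcal R^*$ to $A$ or to $B$. If to $A$: choose such an edge $x_0a$ with $a\in N(a_1)\cap A$ and $aa_1$ unused and unreserved, an unused edge $x_0b\notin\mathcal R^*$ with $b\in B$, $b\ne b_1$, and a 2-path $b_1\,z\,b$ in $B$; use the cycle $x_0\,a\,a_1\,b_1\,z\,b$. If to $B$: symmetrically, with $x_0\,b\,b_1\,a_1\,z\,a$.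

**Step 5: the remaining edges at $X$.** Each $x\in X$ now has an even number of uncovered edges outside $\mathcal R^*$ to $A$ and to $B$. Pair them within $A$ and within $B$, and close each pair with a 4-path in the core.

**Step 6: the cross edges.** The number of uncovered cross edges outside $\mathcal R^*$ is now even: by (7), and since one was used exactly if $|X_{odd}|$ is odd. Pair them arbitrarily. Disjoint pairs $a_1b_1,a_2b_2$: close with a 2-path from $a_1$ to $a_2$ in $A$ and a 2-path from $b_1$ to $b_2$ in $B$. Pairs sharing a vertex: close with a 4-path in $B$ (shared vertex in $A$) or in $A$ (shared vertex in $B$).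

**Step 7: the greedy choices succeed.** In total, including the switches, the number of core paths and core edges needed is at most $|X|^2+|X|n/2+3\lambda^3n^2+O(n)\le3\lambda^2n^2$, each path having at most $3$ interior vertices. Allow each vertex to be interior at most $\lambda n$ times; then at most $10\lambda n$ vertices are ever saturated. Each core vertex $v$ is an endpoint of a core path or chosen core edge at most $2\lambda n\le3\lambda n$ times, since each such occurrence corresponds to a different non-core edge at $v$, and (F2) applies. So at any time at most $3\lambda n+2\lambda n+O(1)\le6\lambda n$ core edges are used at any vertex. Any two distinct vertices of $A$ thus have at least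
$$0.49n-(10+4+12)\lambda n-O(1)>0.4n$$
unsaturated common neighbors in $A$ via unused, unreserved edges, and each vertex has at least $0.4n$ such neighbors. So 2-, 3- and 4-paths with prescribed distinct ends can be found: take a common neighbor; or a neighbor of one end and then a common neighbor of it and the other end; or distinct neighbors of both ends and then a common neighbor of these. They can also avoid $O(1)$ given vertices. The same holds in $B$. The choice of $a$ for $x_0$ is possible since $n/5>8\lambda n+O(1)$ (at most $2\lambda n$ non-neighbors of $a_1$, at most $6\lambda n$ used edges at $a_1$), that of $b$ since $\lambda n/3>O(1)$; symmetrically in the other case.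

**Step 8: adjust and finish.** If $j$ of the five switches use Option 3, they contribute $10+j$ mod $6$ used core edges of $A$, and $j\in\{0,\dots,5\}$ is free. Choose $j$ so that the total number of used core edges of $A$ becomes $\equiv e(G[A])$ mod $6$. The paths needed are found as in Step 7, not using reserved edges, and the reserved edges are still available. Now all non-core edges are covered. The uncovered edges form graphs $G_A$ on $A$ and $G_B$ on $B$ with even degrees. By choice $6\mid e(G_A)$, hence $6\mid e(G_B)$ since $6\mid e(G)$. By (F2) and Step 7, $\delta(G_A)\ge|A|-10\lambda n\ge0.9|A|$, and likewise for $B$. By (ii) both have $C_6$-decompositions. $\square$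

## 11. Proofs of Theorems 1 and 2

*Proof of Theorem 1.* Use Lemma 15 with $\gamma=10^{-9}$. If (S1) holds, apply Proposition 16. Otherwise (S2) gives $P,M$ satisfying all hypotheses of Proposition 14 except possibly (c). If (c) failed, then $e(G[P])$ would be odd and no edge of $H$ would join non-isolated vertices of $G[P]$ and $G[M]$. By Lemma 5 there would be $a,b$ with $d(a)+d(b)\le n-2$, contradicting $\delta(G)\ge n/2$. So (c) holds, and Proposition 14 gives a $C_6$-decomposition. $\blacksquare$

*Proof of Theorem 2.* Obstructed graphs have no $C_6$-decomposition by Lemma 4. Conversely, we may assume $\gamma\le10^{-9}$, because decreasing $\gamma$ only weakens the assumption on $G$. Take $\varepsilon$ as in Section 9. By assumption (S1) fails, so Lemma 15 gives (S2). If $G$ has no $C_6$-decomposition, then (c) fails by Proposition 14, that is, $e(G[P])$ is odd and no edge of $H$ joins a non-isolated vertex of $G[P]$ to a non-isolated vertex of $G[M]$. By Lemma 5, $G$ is obstructed. $\blacksquare$
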